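\title{The maximum edge density of distance critical graphs}

\begin{abstract}
A graph is distance critical if deleting any vertex changes the distance between some two of the remaining vertices. We show that the minimum number of non-edges of a distance critical graph on $n$ vertices is $\sqrt2\,n^{3/2}+O(n^{7/5})$, so that the maximum edge density is $1-(2\sqrt2+o(1))/\sqrt n$. The order $n^{-1/2}$ follows from a set-pair argument with a random linear order. The sharp constant needs a weighted version of this argument, which treats at once two quite different configurations that attain the constant.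
\end{abstract}

\section{Introduction}

Graphs are finite and simple. For vertices $x,y$ of a graph $G$, let $d_G(x,y)$ be the length of a shortest path between $x$ and $y$, or $\infty$ if there is none. The graph $G$ is \emph{distance critical} if for every vertex $v$ there are vertices $x,y$ of $G-v$ with $d_{G-v}(x,y)\neq d_G(x,y)$. Deleting a vertex never shortens a distance, so the condition says that $v$ lies on every shortest path between some two other vertices: no vertex is redundant for the metric of $G$.

A cycle of length $n\ge5$ is distance critical, since deleting $v$ raises the distance between its two neighbors from $2$ to $n-2$. The $4$-cycle and the complete graphs are not. Additional edges supply alternative shortest paths and tend to make vertices redundant, so it is natural to ask how close to complete a distance critical graph can be. The \emph{edge density} of a graph on $n$ vertices is $|E(G)|/\binom n2$. Let $f(n)$ be the maximum edge density and $\nu(n)$ the minimum number of non-edges of a distance critical graph on $n$ vertices, so that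
\[
1-f(n)=\nu(n)\Big/\binom n2 .
\]
Both are defined for every $n\ge5$, by the construction in Section~\ref{sec:constr}. It is known that $f(n)$ lies between $1-O(1/\sqrt n)$ and $1-\Omega(1/n)$. The problem, which comes from Cooper and Tauscheck~\cite{CT}, is to determine the asymptotic order of $1-f(n)$. We determine the order and the leading constant.

\begin{theorem}\label{thm:order}
For every $n\ge5$,
\[
\frac{\sqrt{2n+1/4}-3/2}{n-1}\ \le\ 1-f(n)\ \le\ \frac{2\sqrt2\,\sqrt n+4}{n-1}.
\]
Hence $1-f(n)=\Theta(n^{-1/2})$.
\end{theorem}

\begin{theorem}\label{thm:sharp}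
We have $\nu(n)=\sqrt2\,n^{3/2}+O(n^{7/5})$. Hence
\[
1-f(n)=\frac{2\sqrt2}{\sqrt n}\,\bigl(1+O(n^{-1/10})\bigr)=\frac{2\sqrt2+o(1)}{\sqrt n}.
\]
\end{theorem}

The two bounds in Theorem~\ref{thm:order} differ asymptotically by a factor of $2$, and Theorem~\ref{thm:sharp} says that the upper one is correct. Section~\ref{sec:witness} reduces the problem to a system of pairs and sets in the complement of $G$, Sections~\ref{sec:constr} and~\ref{sec:setpair} prove Theorem~\ref{thm:order}, and Section~\ref{sec:sharp} recovers the factor of $2$.

\section{Witnesses}\label{sec:witness}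

Distance criticality refers to all distances, but it can be tested on pairs at distance $2$.

\begin{lemma}\label{lem:witness}
A graph $G$ is distance critical if and only if for every vertex $v$ there are distinct non-adjacent vertices $x,y$ whose only common neighbor is $v$.
\end{lemma}

\begin{proof}
If such $x,y$ exist, then $d_G(x,y)=2<d_{G-v}(x,y)$. Conversely, let $d_{G-v}(x_0,y_0)>d_G(x_0,y_0)$ and let $P$ be a shortest $x_0y_0$-path in $G$. Then $P$ contains $v$, necessarily as an internal vertex. The two neighbors $x,y$ of $v$ on $P$ are distinct, and non-adjacent because $P$ is shortest. If they had a common neighbor $z\neq v$, replacing $v$ by $z$ in $P$ would give an $x_0y_0$-walk of length $d_G(x_0,y_0)$ in $G-v$, a contradiction.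
\end{proof}

Call such a pair $\{x,y\}$ a \emph{witness} for $v$. A witness is a non-edge that determines $v$, so a distance critical graph on $n\ge1$ vertices has at least $n$ non-edges. It also has minimum degree at least $2$, hence at least $n$ edges. Thus $\binom n2\ge 2n$, which forces $n\ge5$, and $1-f(n)\ge 2/(n-1)$, a bound of order $1/n$.

We count non-edges, so we pass to the complement. Let $G$ be distance critical on the vertex set $V$ with $|V|=n$, let $H$ be its complement, and let $N(v)$ and $d(v)$ be the neighborhood and the degree of $v$ in $H$. Fix a witness $e_v$ for each $v$; the $e_v$ are distinct. If $e_v=\{x,y\}$, then $xy$ is an edge of $H$, and $v$ is the only vertex that is adjacent in $H$ to neither $x$ nor $y$; that is, $N(x)\cup N(y)=V\setminus\{v\}$. Reading this identity from the side of a vertex $v$ and from the side of the pair gives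
\begin{align}
&e_v\cap N(v)=\emptyset,\qquad e_u\cap N(v)\neq\emptyset\quad(u\ne v),\label{eq:cross}\\
&d(x)+d(y)\ge n-1\quad\text{whenever } \{x,y\} \text{ is one of the } e_v.\label{eq:degsum}
\end{align}
One consequence of \eqref{eq:cross} will be used several times; we call it the \emph{star rule}:
\begin{equation}\label{eq:star}
\text{if } x\in e_v \text{ and } \{x,y\}=e_u \text{ with } u\neq v, \text{ then } y\in N(v).
\end{equation}
Indeed, $e_u$ meets $N(v)$, and $x\notin N(v)$.

These rules suggest the answer. The witnesses form a graph with $n$ edges, and by \eqref{eq:cross} the set $N(v)\cup e_v$ meets all of them. If the witnesses are packed into a complete graph on about $\sqrt{2n}$ vertices, a set that meets all of them has about $\sqrt{2n}$ elements. If instead they form $k$ disjoint stars with $n/k$ leaves each, then $N(v)$ contains a vertex of each star other than that of $e_v$ and, by \eqref{eq:star}, all other leaves of the star of $e_v$; so $d(v)\ge(k-1)+(n/k-1)\ge2\sqrt n-2$. Either way the degrees in $H$ have order at least $\sqrt n$, and one guesses that $\nu(n)$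 has order $n^{3/2}$. Both arrangements can be realized.

\section{Two dense constructions}\label{sec:constr}

In this section adjacency refers to $G$. In both constructions most vertices take their witnesses from one of the two arrangements above, and a short cycle supplies witnesses for the few remaining vertices.

\begin{proposition}\label{prop:upper}
For every $n\ge5$ there is a distance critical graph on $n$ vertices with at most $\sqrt2\,n^{3/2}+2n$ non-edges.
\end{proposition}

\begin{proof}
Let $s$ be the least positive integer with $s(s-3)/2\ge n$. Then $s\ge5$. By minimality $(s-1)(s-4)<2n$, that is $(s-\frac52)^2<2n+\frac94$, so $s<\frac52+\sqrt{2n}+\frac32=\sqrt{2n}+4$. Also $n\ge s$: if $s=5$ then $n=5$, and if $s\ge6$ then $n\ge\frac{(s-1)(s-4)}2+1\ge s$, the last inequality being equivalent to $(s-1)(s-6)\ge0$.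

Let $V=Z\cup U$, where $Z=\mathbb Z_s$ induces the cycle $C_s$ and $U$ is a clique on $n-s$ vertices. Of the $\binom s2$ pairs in $Z$, exactly $s$ are at cyclic distance $1$ and $s$ at cyclic distance $2$, so $s(s-5)/2$ are at cyclic distance at least $3$, and $s(s-5)/2\ge n-s$ by the choice of $s$. Assign distinct such pairs $e_u$ to the vertices $u\in U$, and join $u$ to the two vertices of $e_u$ and to no other vertex of $Z$. We check the condition of Lemma~\ref{lem:witness}.

For $v\in Z$ take $v-1,v+1$. They are non-adjacent, their only common neighbor in $Z$ is $v$ because $s\ge5$, and they have none in $U$ because no $e_u$ is at cyclic distance $2$. For $u\in U$ take $e_u$. Its two vertices are at cyclic distance at least $3$, so they are non-adjacent and have no common neighbor in $Z$; their only common neighbor in $U$ is $u$ because the pairs are distinct.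

The number of non-edges is
\[
\frac{s(s-3)}2+(n-s)(s-2)=n(s-2)-\frac{s^2-s}2\le n(s-2)\le\sqrt2\,n^{3/2}+2n.\qedhere
\]
\end{proof}

For $n=5$ this graph is $C_5$; for $n=9$ it is a $6$-cycle and a triangle whose vertices are joined to the three antipodal pairs. The second construction is not needed for the theorems, but it dictates the shape of the proof of Theorem~\ref{thm:sharp}.

\begin{example}\label{ex:stars}
Let $k\ge6$ be even and $g\ge1$. Let $X=\mathbb Z_k$ induce the cycle $C_k$, put $x'=x+k/2$, and take disjoint cliques $W_x$ $(x\in X)$ of size $g$. Join each vertex of $W_x$ to $x$ and to no other vertex of $X$. Join $W_x$ to $W_{x'}$ by a perfect matching, and to $W_y$ completely for $y\notin\{x,x'\}$. The neighborhood of $x\in X$ is $W_x\cup\{x-1,x+1\}$, so $\{v-1,v+1\}$ is a witness for $v\in X$. For $w\in W_x$ with matching partner $s\in W_{x'}$, the pair $\{x,s\}$ is a witness: the only neighbor of $s$ in $X$ is $x'\notin\{x-1,x,x+1\}$, and its only neighbor in $W_x$ is $w$. So the graph is distance critical, and apart from those on the cycle the witnesses form $k$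 stars with $g$ leaves. There are
\[
\frac{k(k-3)}2+kg(k-1)+\frac k2\,g(g-1)
\]
non-edges. For $g=2k$ we have $n=2k^2+k$, and this number is less than $4k^3=\sqrt2\,(2k^2)^{3/2}<\sqrt2\,n^{3/2}$.
\end{example}

The two families have the same leading term $\sqrt2\,n^{3/2}$. In the first, almost all non-edges meet the small set $Z$; in the second, only about half of them meet $X$.

\section{The set-pair bound}\label{sec:setpair}

From now on adjacency refers to $H$. Condition \eqref{eq:cross} is the hypothesis of Bollob\'as' set-pair argument: each pair $e_v$ misses its own set $N(v)$ and meets all the others. The argument attaches to each $v$ an event about a random linear order and shows that no two events can occur together.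

Take $G=C_5$ on $\mathbb Z_5$, where $e_v=\{v-1,v+1\}$ and $N(v)=\{v-2,v+2\}$. Order the five vertices at random and let $E_v$ be the event that both elements of $e_v$ precede both elements of $N(v)$; it has probability $1/\binom42=\frac16$. The event $E_0$ puts $1,4$ before $2,3$. The event $E_1$ puts $0,2$ before $3,4$, which conflicts with $E_0$ on the pair $2,4$, and $E_2$ puts $1,3$ before $4,0$, which conflicts with $E_0$ on the pair $3,4$. By symmetry the five events are pairwise disjoint, and their probabilities add up to $\frac56\le1$. In general small degrees make the events likely, and $n$ disjoint events cannot all be likely.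

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The upper bound is Proposition~\ref{prop:upper} divided by $\binom n2$. For the lower bound take a uniformly random linear order $\prec$ on $V$, and let $E_v$ be the event that both elements of $e_v$ precede all of $N(v)$. Since $e_v\cap N(v)=\emptyset$, this means that $e_v$ occupies the first two places among $d(v)+2$ elements, so $P(E_v)=1/\binom{d(v)+2}2$. For $u\neq v$ choose $p\in e_u\cap N(v)$ and $q\in e_v\cap N(u)$ by \eqref{eq:cross}. Then $E_v$ gives $q\prec p$ and $E_u$ gives $p\prec q$. So the events are pairwise disjoint, and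
\[
\sum_{v\in V}\frac2{(d(v)+1)(d(v)+2)}\le1 .
\]
The function $t\mapsto 2/((t+1)(t+2))$ is convex on $[0,\infty)$, so by Jensen's inequality the average degree $\bar d$ of $H$ satisfies $(\bar d+1)(\bar d+2)\ge2n$, that is $(\bar d+\frac32)^2\ge2n+\frac14$. The edge density of $H$ is $\bar d/(n-1)$.
\end{proof}

\section{The sharp constant}\label{sec:sharp}

By Proposition~\ref{prop:upper} it remains to prove $e(H)\ge\sqrt2\,n^{3/2}-O(n^{7/5})$.

\subsection{Where the factor of 2 is lost}\label{sub:plan}

This subsection is for orientation only. In the graph of Proposition~\ref{prop:upper} almost all vertices have $H$-degree about $\sqrt{2n}$, so the set-pair inequality is nearly tight. The loss occurs in the step $e(H)=\frac12\sum_v d(v)$: the few vertices of $Z$ carry half of the degree sum and contribute almost nothing to the set-pair inequality. The remedy is to count edges from their ends of low degree. An edge from a vertex of low degree to the set $B$ of vertices of high degree is seen once and has weight $1$; an edge between two vertices of low degree may be seen twice and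 has weight $\frac12$.

Suppose that $M\approx n$ vertices $w$ of low degree all have their witnesses inside $B$. Ordering only $B$, the argument of Section~\ref{sec:setpair} applies with $\alpha_w=|N(w)\cap B|$ in place of $d(w)$ and gives $e(H)\ge\sum_w\alpha_w\ge M(\sqrt{2M}-\frac32)$, which is the desired bound. The difficulty is a witness with an end of low degree, and Example~\ref{ex:stars} shows that there is no slack in that case.

To treat both kinds of witnesses together we replace Jensen's inequality by a pointwise inequality. Let $D=\sqrt{2M}$. Each $w$ will have a \emph{cost} $c_w$ and a \emph{weight} $p_w$ with $e(H)\gtrsim D\sum_w c_w$ and $\sum_w p_w\le D^2=2M$, the latter coming from disjoint events. If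
\begin{equation}\label{eq:target}
c_w+\tfrac14\,p_w\ge\tfrac32\quad\text{for every } w,
\end{equation}
then $\sum_w c_w\ge\frac32M-\frac12M=M$, as required. Write $a=\alpha_w/D$. In the first construction $c_w=a$ and $p_w\approx2/a^2$, and $a+1/(2a^2)\ge\frac32$ with equality at $a=1$. In the second, let $\gamma D$ be the number of leaves of a star. Then $c_w\approx a+\gamma/2$; the natural event for $w$ with $e_w=\{x,s\}$ is that $x$ comes first among the centers and that a random leaf of $x$ equals $s$, so $p_w\approx1/(a\gamma)$; and $a+\gamma/2+1/(4a\gamma)\ge\frac32$ with equality at $a=\frac12$, $\gamma=1$, the parameters of Example~\ref{ex:stars} with $g=2k$. The work lies in the mixtures, where the center of a star is also an end of witnesses inside $B$.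

\subsection{Heavy vertices, hubs and leaves}

Let $n$ be large; all constants in $O(\cdot)$ are absolute. We may assume $e(H)\le\sqrt2\,n^{3/2}$, since otherwise there is nothing to prove. Put
\[
B=\{z:d(z)\ge n^{3/4}\},\qquad S=V\setminus B,\qquad X=\{z:d(z)\ge n-1-n^{3/4}\}.
\]
Vertices of $B$ are \emph{heavy}, those of $S$ are \emph{light}, and those of $X$ are \emph{hubs}. For large $n$ we have $n-1-n^{3/4}\ge n/2\ge n^{3/4}$, so $X\subseteq B$, and $\sum_zd(z)\le2\sqrt2\,n^{3/2}$ gives
\[
|B|\le2\sqrt2\,n^{3/4},\qquad|X|\le4\sqrt2\,n^{1/2}.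
\]
This is the only use of the assumption on $e(H)$. If a witness has a light end, then by \eqref{eq:degsum} its other end is a hub. So every witness is either \emph{heavy}, with both ends in $B$, or \emph{mixed}, with one end in $X$ and one in $S$.

The mixed witnesses form stars centered at hubs. Different stars may share leaves, and we can bound the overlap only when the stars are large, so we discard the small ones. Call a hub $x$ \emph{poor} if fewer than $n^{2/5}$ vertices $u\in S$ have a mixed witness containing $x$. Let $W$ be the set of $w\in S$ whose witness is not a mixed witness containing a poor hub, and put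
\[
F=\{e_w:w\in W\},\qquad M=|W|=|F|,\qquad D=\sqrt{2M}.
\]
At most $|X|\,n^{2/5}$ vertices of $S$ are discarded, so $M\ge n-|B|-|X|\,n^{2/5}=n-O(n^{9/10})$. Let $W_1$ and $W_2$ be the sets of $w\in W$ with a mixed and with a heavy witness; the index is the number of heavy ends. For $z\in B$ let
\[
L_z=\{s\in S:\{z,s\}\in F\},\qquad g_z=|L_z|,\qquad L=\bigcup_{z\in B}L_z .
\]
The elements of $L_z$ are the \emph{leaves} of $z$. We have $g_z=0$ if $z\notin X$ or $z$ is poor, and otherwise $g_z\ge n^{2/5}$. Moreover $|L|\le\sum_zg_z=|W_1|$, and every end of a pair in $F$ lies in $B\cup L$.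

We shall order only $B$. Then \eqref{eq:cross} is of no use for a mixed witness $e_u$ that meets $N(w)$ in its light end. To repair this we add the hubs to the set attached to $w$: for $w\in W$ let
\[
A_w=(N(w)\cap B)\cup(X\setminus e_w),\qquad\alpha_w=|A_w|,\qquad b_w=|N(w)\cap L|.
\]
Then $A_w\subseteq B$, $A_w\cap e_w=\emptyset$ by \eqref{eq:cross}, and $X\subseteq A_w\cup e_w$. The enlargement is cheap because a hub is non-adjacent to at most $n^{3/4}$ vertices of $W$. Hence $\sum_{w\in W}|X\setminus N(w)|\le|X|\,n^{3/4}$, and $\alpha_w\le|N(w)\cap B|+|X\setminus N(w)|$ gives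
\begin{equation}\label{eq:alpha}
\sum_{w\in W}|N(w)\cap B|\ \ge\ \sum_{w\in W}\alpha_w-O(n^{5/4}).
\end{equation}

\subsection{The cost of a vertex}

The edges from $W$ to $B$ and the edges inside $S$ are different edges of $H$. The sum $\sum_{w\in W}b_w$ counts edges inside $S$ between $W$ and $L$, and it counts an edge twice only if both ends lie in $W\cap L$. There are at most $\frac12\sum_{w\in W\cap L}b_w$ such edges, so
\begin{equation}\label{eq:count}
e(H)\ \ge\ \sum_{w\in W}|N(w)\cap B|+\frac12\sum_{w\in W}b_w+\frac12\sum_{w\in W\setminus L}b_w .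
\end{equation}
The last sum cannot be thrown away (Remark~\ref{rem:why}). We do not know which vertices lie in $L$, only that there are at most $|W_1|$ of them. So we credit every $w\in W$ with the extra half of $b_w$, truncated at a level $T$, and let each vertex of $W_1$ pay $T/2$ for it. For $T\ge0$ and $b\ge0$ put
\[
\psi_T(b)=\tfrac12\bigl(b+\min(b,T)\bigr)=\min\bigl(b,\tfrac12(b+T)\bigr),
\]
a nondecreasing, concave and $1$-Lipschitz function of $b$.

\begin{lemma}\label{lem:cost}
For every $T\ge0$,
\[
e(H)\ge\sum_{\substack{w\in W_2\\ e_w=\{y,z\}}}\bigl(\alpha_w+\psi_T(g_y+g_z)\bigr)+\sum_{\substack{w\in W_1\\ e_w=\{x,s\},\,x\in X}}\Bigl(\alpha_w+\psi_T(g_x)-\frac T2\Bigr)-O(n^{27/20}),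
\]
with a constant that does not depend on $T$.
\end{lemma}

\begin{proof}
Since $|W\cap L|\le|W_1|$,
\[
\sum_{w\in W\setminus L}b_w\ \ge\sum_{w\in W\setminus L}\min(b_w,T)\ \ge\ \sum_{w\in W}\min(b_w,T)-|W_1|\,T .
\]
With \eqref{eq:count} and \eqref{eq:alpha} this gives
\[
e(H)\ge\sum_{w\in W}\bigl(\alpha_w+\psi_T(b_w)\bigr)-|W_1|\,\frac T2-O(n^{5/4}).
\]
We bound $b_w$ by the star rule \eqref{eq:star}. If $w\in W_1$ and $e_w=\{x,s\}$ with $x\in X$, then $L_x\setminus\{s\}\subseteq N(w)$, so $b_w\ge g_x-1$. If $w\in W_2$ and $e_w=\{y,z\}$, then $L_y\cup L_z\subseteq N(w)$, so $b_w\ge g_y+g_z-o_w$ with $o_w=|L_y\cap L_z|$. As $\psi_T$ is nondecreasing and $1$-Lipschitz, $b\ge g-o$ implies $\psi_T(b)\ge\psi_T(g)-o$. It remains to show $\sum_{w\in W_2}o_w=O(n^{27/20})$.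

For $s\in L$ let $r_s$ be the number of hubs $x$ with $s\in L_x$. If $s\in L_x$, then by the star rule $s$ is adjacent to each of the $g_x-1\ge n^{2/5}-1$ vertices $u\in W_1$ with $e_u=\{x,s'\}$, $s'\neq s$. Different hubs $x$ give different vertices $u$, and $s$ is light, so $r_s(n^{2/5}-1)\le d(s)<n^{3/4}$ and $r_s=O(n^{7/20})$. This is where the poor hubs had to be removed. The pairs $e_w$ are distinct, and $s$ lies in $L_y\cap L_z$ for $\binom{r_s}2$ pairs $\{y,z\}$. Therefore
\[
\sum_{w\in W_2}o_w\le\sum_{s\in L}\binom{r_s}2\le O(n^{7/20})\sum_{s\in L}r_s=O(n^{7/20})\,|W_1|=O(n^{27/20}).\qedhere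
\]
\end{proof}

\subsection{A set-pair inequality with coins}

Section~\ref{sub:plan} attached an event to each heavy and to each mixed witness. These events are disjoint with one exception: a hub $x$ may lie in a mixed witness and in a heavy witness $\{x,z\}$, and when $x$ precedes $z$ the order does not separate the two events. We separate them by a coin at $x$, which with probability $\lambda_x$ assigns these orders to the mixed witnesses and otherwise to the heavy ones. The biases are left free and will be chosen as a function of $g_x$.

\begin{lemma}\label{lem:coins}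
For every choice of $\lambda_z\in[0,1]$ $(z\in B)$,
\[
\sum_{\substack{w\in W_2\\ e_w=\{y,z\}}}\frac{2-\lambda_y-\lambda_z}{(\alpha_w+1)(\alpha_w+2)}+\sum_{\substack{w\in W_1\\ e_w=\{x,s\},\,x\in X}}\frac{\lambda_x}{(\alpha_w+1)\,g_x}\ \le\ 1 .
\]
\end{lemma}

\begin{proof}
Choose independently a uniformly random linear order $\prec$ on $B$, a uniformly random leaf $\sigma_x\in L_x$ for each $x$ with $g_x>0$, and coins $\kappa_z\in\{0,1\}$ $(z\in B)$ with $P(\kappa_z=1)=\lambda_z$. Define events $E_w$ as follows.
\begin{itemize}
\item For $w\in W_1$ with $e_w=\{x,s\}$, $x\in X$: $x$ precedes all of $A_w$, $\sigma_x=s$, and $\kappa_x=1$.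
\item For $w\in W_2$ with $e_w=\{y,z\}$: both $y$ and $z$ precede all of $A_w$, and the earlier of $y,z$ has coin $0$.
\end{itemize}
Recall that $A_w\subseteq B$ and $A_w\cap e_w=\emptyset$. In the first case $x$ is the first of $\alpha_w+1$ elements with probability $1/(\alpha_w+1)$. In the second case $y$ is first and $z$ second among $\alpha_w+2$ elements with probability $1/((\alpha_w+2)(\alpha_w+1))$, and then $\kappa_y=0$ has probability $1-\lambda_y$; the opposite order contributes $1-\lambda_z$. So $P(E_w)$ is the summand of $w$, and it suffices to show that $E_u\cap E_w=\emptyset$ for $u\neq w$.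

\emph{Both in $W_2$.} By \eqref{eq:cross} there are $p\in e_u\cap N(w)$ and $q\in e_w\cap N(u)$. Both are heavy, so $p\in A_w$ and $q\in A_u$. Then $E_w$ gives $q\prec p$ and $E_u$ gives $p\prec q$.

\emph{Both in $W_1$}, with hubs $x\in e_w$ and $x'\in e_u$. If $x\neq x'$, then $x'\in X\setminus e_w\subseteq A_w$ and $x\in X\setminus e_u\subseteq A_u$, so $E_w$ gives $x\prec x'$ and $E_u$ gives $x'\prec x$. If $x=x'$, the light ends differ and $\sigma_x$ cannot equal both.

\emph{$w\in W_1$ with hub $x$, and $u\in W_2$.} By \eqref{eq:cross} there is $t\in e_u\cap N(w)$; it is heavy, so $t\in A_w$ and $E_w$ gives $x\prec t$. If $x\notin e_u$, then $x\in A_u$ and $E_u$ gives $t\prec x$. If $x\in e_u$, then $e_u=\{x,t\}$ because $x\notin N(w)$. On $E_w$ the earlier element of $e_u$ is $x$ and $\kappa_x=1$, whereas $E_u$ then needs $\kappa_x=0$.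
\end{proof}

\subsection{Witness graphs with a small vertex cover}

Inequality \eqref{eq:target} will fail for vertices $w$ with very small $\alpha_w$ (Remark~\ref{rem:why}). But one small $A_w$ already forces the whole of $F$ to consist essentially of a few large stars, and then the star rule alone yields enough edges. Regard $F$ as a graph with $M\ge1$ edges. A \emph{vertex cover} of $F$ is a set of vertices that meets every edge; let $\tau\ge1$ be the least size of one.

\begin{lemma}\label{lem:cover}
We have $\alpha_w+2\ge\tau$ for every $w\in W$. If $\tau\le D/4$, then $e(H)\ge MD-O(n^{5/4})$.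
\end{lemma}

\begin{proof}
The set $A_w\cup e_w$ is a vertex cover of $F$: it contains $e_w$; it contains $X$ and so meets every mixed witness; and a heavy witness $e_u$ with $u\ne w$ meets $N(w)\cap B$ by \eqref{eq:cross}. This gives the first claim.

Write $\tau=\theta D$ with $0<\theta\le\frac14$, and let $Q$ be a vertex cover of size $\tau$. For $t\in Q$ let $h_t$ be the number of edges $\{t,z\}\in F$ with $z\notin Q$. At most $\tau^2/2=\theta^2M$ edges lie inside $Q$ and every other edge has exactly one end in $Q$, so $(1-\theta^2)M\le\sum_th_t\le M$. If $e_w=\{t,z\}$ is one of the $h_t$ edges at $t$, the star rule puts the outer ends of the other $h_t-1$ edges into $N(w)$. They lie in $B\cup L$, so $|N(w)\cap B|+b_w\ge h_t-1$. Drop the last sum in \eqref{eq:count} and split the first into halves: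
\[
e(H)\ge\frac12\sum_{w\in W}|N(w)\cap B|+\frac12\sum_{w\in W}\bigl(|N(w)\cap B|+b_w\bigr)\ge\frac12\sum_{w\in W}|N(w)\cap B|+\frac12\sum_{t\in Q}h_t(h_t-1).
\]
By \eqref{eq:alpha} and the first claim, $\sum_w|N(w)\cap B|\ge M\tau-O(n^{5/4})$. By the Cauchy--Schwarz inequality, $\sum_th_t^2\ge(\sum_th_t)^2/\tau\ge M^2(1-\theta^2)^2/\tau$. Using $M=D^2/2$,
\[
e(H)+O(n^{5/4})\ge\frac{M\tau}2+\frac{M^2(1-\theta^2)^2}{2\tau}=MD\Bigl(\frac\theta2+\frac{(1-\theta^2)^2}{4\theta}\Bigr)=MD\,\frac{1+\theta^4}{4\theta}\ge MD.\qedhere
\]
\end{proof}

\subsection{The choice of the coins}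

We measure everything in units of $D$ and take $T=\frac23D$, so the cost function becomes
\[
\psi(b)=\psi_{2/3}(b)=\min\bigl(b,\tfrac b2+\tfrac13\bigr).
\]
The bias of a hub with $\gamma D$ leaves will be $\Lambda(\gamma)$. In \eqref{eq:target}, a large bias helps the mixed witnesses and hurts the heavy ones, so we take $\Lambda$ as large as a heavy witness whose two ends have the same $\gamma$ allows. For such a witness \eqref{eq:target} reads $a+\psi(2\gamma)+(1-\Lambda)/(2a^2)\ge\frac32$. The arithmetic--geometric mean inequality for $\frac a2,\frac a2,\frac{1-\Lambda}{2a^2}$ gives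
\begin{equation}\label{eq:amgm}
a+\frac{1-\Lambda}{2a^2}\ \ge\ \frac32(1-\Lambda)^{1/3},
\end{equation}
which suggests $(1-\Lambda)^{1/3}=1-\frac23\psi(2\gamma)$; and once $\psi(2\gamma)>\frac54$, that is $\gamma>\frac{11}{12}$, the bound $a\ge\frac14$ suffices and $\Lambda$ may be $1$. So define
\[
\Lambda(\gamma)=
\begin{cases}
1-\bigl(1-\frac23\psi(2\gamma)\bigr)^3,&0\le\gamma\le\frac{11}{12},\\[2pt]
1,&\gamma>\frac{11}{12},
\end{cases}
\qquad\psi(2\gamma)=\min\bigl(2\gamma,\gamma+\tfrac13\bigr).
\]
For $0\le\gamma\le\frac{11}{12}$ we have $0\le\psi(2\gamma)\le\frac54$, so $0\le\Lambda\le1$ everywhere. The point is that this bias is also large enough for the mixed witnesses.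

\begin{lemma}\label{lem:num}
\begin{enumerate}
\item[(a)] For $a\ge\frac14$ and $\gamma_1,\gamma_2\ge0$,
$\displaystyle\ a+\psi(\gamma_1+\gamma_2)+\frac{2-\Lambda(\gamma_1)-\Lambda(\gamma_2)}{4a^2}\ge\frac32$.
\item[(b)] For $a>0$ and $\gamma>0$,
$\displaystyle\ a+\psi(\gamma)-\frac13+\frac{\Lambda(\gamma)}{4a\gamma}\ge\frac32$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For every $\gamma\ge0$ we have $a+\psi(2\gamma)+\frac{1-\Lambda(\gamma)}{2a^2}\ge\frac32$. For $\gamma>\frac{11}{12}$ the left side is $a+\gamma+\frac13>\frac14+\frac54$, and for $\gamma\le\frac{11}{12}$ the right side of \eqref{eq:amgm} equals $\frac32-\psi(2\gamma)$. Average this inequality over $\gamma=\gamma_1$ and $\gamma=\gamma_2$, and use the concavity of $\psi$ in the form $\frac12\psi(2\gamma_1)+\frac12\psi(2\gamma_2)\le\psi(\gamma_1+\gamma_2)$.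

(b) If $\gamma>\frac{11}{12}$, the left side is $a+\frac\gamma2+\frac1{4a\gamma}\ge3\cdot(\frac18)^{1/3}=\frac32$ by the arithmetic--geometric mean inequality. Let $\gamma\le\frac{11}{12}$ and $\Lambda=\Lambda(\gamma)$. Since $a+\frac\Lambda{4a\gamma}\ge\sqrt{\Lambda/\gamma}$, it suffices to show $\Lambda\ge\gamma\,(\frac{11}6-\psi(\gamma))^2$. The functions $\psi(2\gamma)$ and $\psi(\gamma)$ change form at $\frac13$ and $\frac23$, which gives three ranges.

\emph{Range $0<\gamma\le\frac13$.} Here $\psi(\gamma)=\gamma$ and $\Lambda=1-(1-\frac43\gamma)^3=4\gamma-\frac{16}3\gamma^2+\frac{64}{27}\gamma^3$. As $(\frac{11}6-\gamma)^2=\frac{121}{36}-\frac{11}3\gamma+\gamma^2$,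
\[
\frac\Lambda\gamma-\Bigl(\frac{11}6-\gamma\Bigr)^2=\frac{23}{36}-\frac53\gamma+\frac{37}{27}\gamma^2 .
\]
The discriminant is $\frac{25}9-\frac{851}{243}=-\frac{176}{243}<0$, so the quadratic is positive.

\emph{Range $\frac13\le\gamma\le\frac23$.} Here $\psi(\gamma)=\gamma$ and $\Lambda=1-(\frac79-\frac23\gamma)^3$. Put $\gamma=\frac12+z$ with $|z|\le\frac16$, so that $\frac79-\frac23\gamma=\frac29(2-3z)$ and $\frac{11}6-\gamma=\frac43-z$. From
\[
\tfrac8{729}(2-3z)^3=\tfrac{64}{729}-\tfrac{32}{81}z+\tfrac{16}{27}z^2-\tfrac8{27}z^3,\qquad(\tfrac12+z)(\tfrac43-z)^2=\tfrac89+\tfrac49z-\tfrac{13}6z^2+z^3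
\]
we get
\[
\Lambda-\gamma\bigl(\tfrac{11}6-\gamma\bigr)^2=\tfrac{17}{729}-\tfrac4{81}z+\tfrac{85}{54}z^2-\tfrac{19}{27}z^3\ \ge\ \tfrac{17}{729}-\tfrac4{81}z+\tfrac{118}{81}z^2,
\]
because $\frac{19}{27}|z|^3\le\frac{19}{162}z^2$ and $\frac{85}{54}-\frac{19}{162}=\frac{118}{81}$. The discriminant of the last quadratic is $\frac{144-8024}{59049}<0$, so it is positive.

\emph{Range $\frac23\le\gamma\le\frac{11}{12}$.} Here $\frac{11}6-\psi(\gamma)=\frac12(3-\gamma)$, and the claim is $1-\Lambda\le1-\frac14\gamma(3-\gamma)^2$. The right side equals $\frac14(4-9\gamma+6\gamma^2-\gamma^3)=\frac14(1-\gamma)^2(4-\gamma)$. With $y=1-\gamma\in[\frac1{12},\frac13]$ we have $\frac79-\frac23\gamma=\frac{1+6y}9$, so the claim becomes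
\[
\frac1{729}\cdot\frac{(1+6y)^3}{y^2}\le\frac{3+y}4 .
\]
The function $(1+6y)^3/y^2$ has logarithmic derivative $\frac{18}{1+6y}-\frac2y=\frac{6y-2}{y(1+6y)}\le0$ on this range, so it is at most its value $\frac{27}8\cdot144=486$ at $y=\frac1{12}$. Finally $\frac{486}{729}=\frac23<\frac34\le\frac{3+y}4$.
\end{proof}

\begin{remark}\label{rem:why}
Neither the hypothesis $a\ge\frac14$ nor the truncation can be dropped from Lemma~\ref{lem:num}, whatever function $\Lambda$ with values in $[0,1]$ is used. Part (b) at $a=\frac12$, $\gamma=1$ forces $\Lambda(1)=1$, and then (a) at $\gamma_1=\gamma_2=1$ reads $a+\frac43\ge\frac32$, which is false for $a<\frac16$. For $T=0$ the function $\psi(b)$ is replaced by $b/2$ and the term $-\frac13$ disappears. Then (a) at $a=1$, $\gamma_1=\gamma_2=\gamma$ forces $\Lambda(\gamma)\le2\gamma$, and the left side of (b) at $a=1/\sqrt2$ is at most $\sqrt2+\gamma/2$, which is less than $\frac32$ for $\gamma<3-2\sqrt2$.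
\end{remark}

\subsection{Proof of Theorem~\ref{thm:sharp}}

We claim that $e(H)\ge MD-O(n^{27/20})$. If $\tau\le D/4$ this follows from Lemma~\ref{lem:cover}, so let $\tau>D/4$. Put
\[
a_w=\frac{\alpha_w+2}D\quad(w\in W),\qquad\gamma_z=\frac{g_z}D,\quad\lambda_z=\Lambda(\gamma_z)\quad(z\in B).
\]
Then $a_w\ge\tau/D>\frac14$ for all $w\in W$ by Lemma~\ref{lem:cover}. Define costs and weights by
\[
c_w=a_w+\psi(\gamma_y+\gamma_z),\qquad p_w=\frac{2-\lambda_y-\lambda_z}{a_w^2}\qquad(w\in W_2,\ e_w=\{y,z\}),
\]
\[
c_w=a_w+\psi(\gamma_x)-\frac13,\qquad p_w=\frac{\lambda_x}{a_w\gamma_x}\qquad(w\in W_1,\ e_w=\{x,s\},\ x\in X);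
\]
in the second line $\gamma_x>0$ because $s\in L_x$. Since $(\alpha_w+1)(\alpha_w+2)\le D^2a_w^2$ and $(\alpha_w+1)g_x\le D^2a_w\gamma_x$, each summand in Lemma~\ref{lem:coins} is at least $p_w/D^2$, so $\sum_wp_w\le D^2=2M$. Apply Lemma~\ref{lem:cost} with $T=\frac23D$. We have $\psi_T(Db)=D\psi(b)$, $T/2=D/3$ and $\alpha_w=Da_w-2$, so $e(H)\ge D\sum_wc_w-2M-O(n^{27/20})$. Lemma~\ref{lem:num} gives $c_w+\frac14p_w\ge\frac32$ for every $w\in W$, by (a) on $W_2$ and by (b) on $W_1$. Summing,
\[
\sum_{w\in W}c_w\ \ge\ \frac32M-\frac14\cdot2M=M,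
\]
which proves the claim.

Now $MD=\sqrt2\,M^{3/2}$, and $M\ge n(1-cn^{-1/10})$ for an absolute constant $c$. Bernoulli's inequality $(1-t)^{3/2}\ge1-\frac32t$ for $0\le t\le1$ gives $M^{3/2}\ge n^{3/2}-\frac32c\,n^{7/5}$. As $\frac{27}{20}<\frac75$, we obtain $e(H)\ge\sqrt2\,n^{3/2}-O(n^{7/5})$. With Proposition~\ref{prop:upper} this gives $\nu(n)=\sqrt2\,n^{3/2}\bigl(1+O(n^{-1/10})\bigr)$, and dividing by $\binom n2=\frac{n^2}2\bigl(1+O(n^{-1})\bigr)$ yields the formula for $1-f(n)$. \qed

\begin{thebibliography}{9}

\bibitem{CT}
Joshua Cooper and Gabrielle Tauscheck, \emph{Distance Critical Graphs}, arXiv:2405.09656 (2024).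

\end{thebibliography}
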